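\title{Compact complex surfaces with a branched projective structure but no flat one}

\begin{abstract}
A branched holomorphic projective structure on a complex surface is a $\mathbb{P}^2$-bundle with a holomorphic connection and a section whose covariant derivative is generically an isomorphism. We answer in the negative a question of Biswas and Dumitrescu: there are non-projective K\"ahler elliptic surfaces that carry a branched holomorphic projective structure but no flat one. We also show that a non-projective compact complex surface carries a branched flat structure if and only if its minimal model has Euler number zero, and that in algebraic dimension zero the existence of a branched structure is equivalent to the existence of a flat one.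
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a compact connected complex manifold of dimension $d$. An atlas on $X$ with charts in $\mathbb{P}^d$ and transition maps in $\mathrm{PGL}(d+1,\mathbb{C})$ can be encoded as a $\mathbb{P}^d$-bundle over $X$ with a flat connection and a section whose derivative with respect to the connection is an isomorphism at every point: in local flat trivializations the section becomes a chart. Both requirements can be relaxed. One may allow the connection to have curvature, and one may allow the derivative of the section to degenerate along a divisor. This paper asks whether, once degeneration is allowed, curvature still buys anything.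

Here is the precise definition. Let $G=\mathrm{PGL}(d+1,\mathbb{C})$, let $H\subset G$ be the stabilizer of a point of $\mathbb{P}^d$, and let $\mathfrak{h}\subset\mathfrak{g}$ be the Lie algebras. For a holomorphic principal $H$-bundle $E_H$ on $X$, let $E_G=E_H\times^H G$ be the induced $G$-bundle and let $\operatorname{ad}(E_H)\subset\operatorname{ad}(E_G)$ be the adjoint bundles. The Atiyah bundle $\operatorname{At}(E_H)=(TE_H)/H$, whose local sections are the $H$-invariant vector fields on $E_H$, fits in the exact sequence
\[
0\to \operatorname{ad}(E_H)\to \operatorname{At}(E_H)\to TX\to 0 .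
\]
A holomorphic connection on $E_G$ is a splitting $\operatorname{At}(E_G)\to\operatorname{ad}(E_G)$ of the same sequence for $E_G$; its curvature is a holomorphic section of $\operatorname{ad}(E_G)\otimes\Omega^2_X$.

\begin{definition}\label{def:main}
A \emph{branched holomorphic projective structure} on $X$ is a pair $(E_H,\theta)$, where $E_H$ is a holomorphic principal $H$-bundle and $\theta\colon\operatorname{At}(E_H)\to\operatorname{ad}(E_G)$ is a holomorphic homomorphism of vector bundles that restricts to the inclusion on $\operatorname{ad}(E_H)$ and is an isomorphism over some nonempty open subset of $X$. The map $\theta$ induces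
\[
\nu\colon TX\to\mathcal{T}:=\operatorname{ad}(E_G)/\operatorname{ad}(E_H),
\]
and the \emph{branching divisor} $D$ is the divisor of $\det\nu\in H^0(X,\det\mathcal{T}\otimes K_X)$. The bundle $\operatorname{At}(E_G)$ is the quotient of $\operatorname{At}(E_H)\oplus\operatorname{ad}(E_G)$ by $\operatorname{ad}(E_H)$ embedded antidiagonally, and $(a,b)\mapsto\theta(a)+b$ descends to a holomorphic connection $\theta'$ on $E_G$. The structure is \emph{flat} if the curvature of $\theta'$ vanishes.
\end{definition}

This is the projective case of a branched holomorphic Cartan geometry of type $G/H$. We say \emph{branched structure} and \emph{branched flat structure} for short.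

For $d=1$ there are no holomorphic $2$-forms, so every branched structure is flat. A projective manifold always carries a branched flat structure (Example~\ref{ex:basic}). The comparison between branched and branched flat structures therefore begins with non-projective surfaces, and this is the problem posed by Biswas and Dumitrescu~\cite{BD}.

\medskip
\noindent\textbf{Question.} \emph{Does every compact complex surface that admits a branched holomorphic projective structure also admit a branched flat one?}
\medskip

It is tempting to expect a positive answer. The structures that one writes down first on non-projective surfaces, on tori, Hopf surfaces and Inoue surfaces, are flat, and a non-projective surface has so few meromorphic objects that a connection seems to have little room for curvature. In algebraic dimension zero this expectation is correct. In algebraic dimension one it fails. Below, $a(X)$ is the algebraic dimension (the transcendence degree of the field of meromorphic functions) and $e(X)$ is the topological Euler number.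

\begin{theorem}\label{thm:A}
Let $B$ be a compact Riemann surface of genus $g\ge 2$, let $q\in H^0(B,K_B^2)$ be a quadratic differential with simple zeros (a general $q$ has this property), and let $E_0=\mathbb{C}/\Lambda$ be an elliptic curve. For $t\in\mathbb{C}$ let $X_t\to B$ be the elliptic surface constructed in Section~\ref{sec:Xt}. For all $t$ outside a countable set, $X_t$ is not projective, it admits a branched holomorphic projective structure, and it admits no branched flat holomorphic projective structure. Moreover $b_1(X_t)=2g$ is even, so $X_t$ is K\"ahler.
\end{theorem}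

The surface $X_t$ is an isotrivial elliptic surface with general fiber $E_0$ and with $4g-4$ singular fibers, of type $I_0^*$, over the zeros of $q$. The second theorem says where such examples can occur.

\begin{theorem}\label{thm:B}
Let $X$ be a non-projective compact complex surface with minimal model $X_0$.
\begin{enumerate}
\item[(1)] $X$ admits a branched flat holomorphic projective structure if and only if $e(X_0)=0$.
\item[(2)] If $a(X)=0$, then $X$ admits a branched holomorphic projective structure if and only if it admits a branched flat one, if and only if $e(X_0)=0$, if and only if $X_0$ is a torus, a Hopf surface or an Inoue surface with $b_2=0$.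
\end{enumerate}
\end{theorem}

A non-projective surface has $a(X)\le 1$ and $e(X_0)\ge 0$, so the situation is as follows.
\begin{center}
\begin{tabular}{cc|cc}
$a(X)$ & $e(X_0)$ & branched structure & branched flat structure\\
\hline
$0$ or $1$ & $0$ & always & always\\
$0$ & $>0$ & never & never\\
$1$ & $>0$ & exists on the $X_t$ & never
\end{tabular}
\end{center}
We do not determine which surfaces with $a(X)=1$ and $e(X_0)>0$ carry a branched structure.

The mechanism behind Theorem~\ref{thm:A} is one-dimensional. Restricted to a smooth elliptic fiber $F$, the connection of any branched structure is flat, and if $F$ misses the branching divisor its monodromy along $F$ cannot be trivial (Lemma~\ref{lem:elliptic}). On a non-projective elliptic surface every curve lies in a fiber, so the general fiber does miss the branching divisor. If the structure is flat on $X$, the monodromy along $F$ factors through $\pi_1(X)$, and a singular fiber kills part or all of $\pi_1(F)$. If the structure is not flat, the monodromy along $F$ may vary with $F$ and die at the singular fibers. Section~\ref{sec:local} carries this out by hand near one fiber of type $I_0^*$,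 and Sections~\ref{sec:Xt} and~\ref{sec:nonflat} make it global. Sections~\ref{sec:facts}--\ref{sec:proofB} prove Theorem~\ref{thm:B}.

\section{Connections, sections and developing maps}\label{sec:dictionary}

From now on $d=2$ and $G=\mathrm{PGL}(3,\mathbb{C})$, and $H$ is the stabilizer of $[e_1]\in\mathbb{P}^2$. Definition~\ref{def:main} makes sense without compactness, and in this section and the next $X$ is any connected complex surface.

\subsection{A connection and a section}
The subbundle $E_H\subset E_G$ is the same datum as a section $s$ of the $\mathbb{P}^2$-bundle $P=E_G/H$, and $\mathcal{T}=s^*T_{P/X}$ because $\mathfrak{g}/\mathfrak{h}=T_{[e_1]}\mathbb{P}^2$. Restricting a connection on $E_G$ to $\operatorname{At}(E_H)\subset\operatorname{At}(E_G)$ gives a map $\theta$ that is the inclusion on $\operatorname{ad}(E_H)$, and this inverts $\theta\mapsto\theta'$. Since $\theta$ is the identity on the common subbundle $\operatorname{ad}(E_H)$ and $\nu$ on the quotients, $\theta$ is an isomorphism at a point exactly when $\nu$ is. A branched structure is thus a holomorphic connection on $E_G$ together with a section $s$ of $P$ such that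 $\det\nu\not\equiv0$. The map $\nu$ is an isomorphism exactly off $D$, and
\begin{equation}\label{eq:detT}
\det\mathcal{T}\cong K_X^{-1}\otimes\mathcal{O}(D).
\end{equation}

To compute, we pass to vector bundles. Every element of $H$ has a unique representative $h\in\mathrm{GL}(3,\mathbb{C})$ with $he_1=e_1$. This makes $\mathbb{C}^3$ a representation of $H$, so $\mathcal{E}=E_H\times^H\mathbb{C}^3$ is a vector bundle of rank $3$ with a nowhere vanishing section $e$, and
\[
P=\mathbb{P}(\mathcal{E}),\qquad s=[e],\qquad \mathcal{T}=\mathcal{E}/\mathcal{O}e .
\]
A local section of $E_H$ is a frame $(e,e_2,e_3)$ of $\mathcal{E}$. In it, $\theta'$ is a $\mathfrak{g}$-valued $1$-form; a lift $\Omega$ to a $\mathfrak{gl}_3$-valued form defines a local connection $\nabla=d+\Omega$ on $\mathcal{E}$, unique up to adding $\alpha\otimes\mathrm{Id}$ with $\alpha$ a holomorphic $1$-form. The class of $\Omega(v)$ in $\mathfrak{g}/\mathfrak{h}$ is its first column modulo $e_1$, so, up to a conventional sign that plays no role,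
\begin{equation}\label{eq:nu}
\nu(v)=\nabla_v e \bmod e .
\end{equation}
Conversely, let $V$ be a vector bundle of rank $3$ with a holomorphic connection $\nabla$ and a line subbundle $L$. The frames of $V$ up to scalar form a $G$-bundle with connection, $L$ is a section of $\mathbb{P}(V)$, and $\mathcal{T}=\operatorname{Hom}(L,V/L)$ with $\nu(v)(\ell)=\nabla_v\ell \bmod L$. So $(V,L,\nabla)$ is a branched structure as soon as, at one point, with local coordinates $(x_1,x_2)$ and a local generator $\ell$ of $L$,
\begin{equation}\label{eq:triple}
\ell\wedge\nabla_{\partial_{x_1}}\ell\wedge\nabla_{\partial_{x_2}}\ell\neq0 .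
\end{equation}

Formula~\eqref{eq:nu} says that $\nu$ is the covariant derivative of $s$. Suppose that $\theta'$ is flat, or that it has been restricted to a curve, where it is flat for lack of $2$-forms. The lift with $\operatorname{tr}\Omega=0$ has curvature both scalar and trace-free, hence zero. In a parallel frame $\nabla=d$, the section $s$ is a holomorphic map to $\mathbb{P}^2$, the bundle $\mathcal{T}$ is the pull-back of $T\mathbb{P}^2$, and $\nu$ is the ordinary differential of this map.

\subsection{Developing maps}
Let $\widetilde X$ be the universal cover, with $\pi_1(X)$ acting as deck group. If the structure is flat, then $P$ pulls back to $\widetilde X\times\mathbb{P}^2$ and $s$ becomes a holomorphic map $\mathrm{dev}\colon\widetilde X\to\mathbb{P}^2$, equivariant for the monodromy $\rho\colon\pi_1(X)\to G$ and locally biholomorphic off the preimage of $D$. All our flat structures are built from the converse.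

\begin{lemma}\label{lem:dev}
Let $\mathrm{dev}\colon\widetilde X\to\mathbb{P}^2$ be a holomorphic map that is locally biholomorphic at some point. If for every deck transformation $\gamma$ there is $\rho(\gamma)\in G$ with $\mathrm{dev}\circ\gamma=\rho(\gamma)\circ\mathrm{dev}$, then $X$ admits a branched flat structure.
\end{lemma}

\begin{proof}
The image of $\mathrm{dev}$ contains an open set, and an element of $G$ is determined by its action on an open set. Hence $\rho(\gamma)$ is unique, and uniqueness gives $\rho(\gamma_1\gamma_2)=\rho(\gamma_1)\rho(\gamma_2)$. The bundle $E_G=(\widetilde X\times G)/\pi_1(X)$ is flat, the graph of $\mathrm{dev}$ descends to a section $s$ of $E_G/H$, and $\nu=d(\mathrm{dev})$ is an isomorphism somewhere.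
\end{proof}

\begin{example}\label{ex:basic}
(a) If $X\subset\mathbb{P}^N$ is a projective surface, projection from a linear subspace of codimension $3$ disjoint from $X$ is a finite holomorphic map $X\to\mathbb{P}^2$. It gives a branched flat structure with trivial monodromy, branched along the ramification divisor. The same works in every dimension.

(b) If $X=U/\Gamma$ with $U\subset\mathbb{C}^2$ open and simply connected and $\Gamma$ a group of affine transformations acting as deck group, the inclusion $U\subset\mathbb{C}^2\subset\mathbb{P}^2$ is a developing map, with $D=0$. Tori are of this kind.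

(c) Let $\pi\colon X\to X_0$ be a composition of blow-ups of points. Then $\pi_1(X)=\pi_1(X_0)$, so $\widetilde X=X\times_{X_0}\widetilde X_0$, and the composite of $\widetilde X\to\widetilde X_0$ with a developing map for $X_0$ is a developing map for $X$. Thus a branched flat structure on $X_0$ gives one on $X$.
\end{example}

\subsection{Three facts on holomorphic connections}
We shall use the following.
\begin{enumerate}
\item[(C1)] A vector bundle with a holomorphic connection on a compact Riemann surface is flat, hence has degree $0$.
\item[(C2)] (Weil--Atiyah) An indecomposable vector bundle of degree $0$ on a compact Riemann surface admits a holomorphic connection.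
\item[(C3)] On a compact Riemann surface or a compact complex surface $M$, a line bundle with $c_1=0$ in $H^2(M,\mathbb{Z})$ has a trivializing cover with constant transition functions. Indeed, by the exponential sequence it comes from $H^1(M,\mathcal{O})$, and $H^1(M,\mathbb{C})\to H^1(M,\mathcal{O})$ is surjective, by Hodge theory for curves and by \cite[IV.2]{BHPV} for surfaces.
\end{enumerate}

\section{Monodromy along an elliptic fiber}\label{sec:local}

\subsection{The constraint}
Let $F\subset X$ be a smooth compact curve. Given a branched structure on $X$, flat or not, the connection restricted to $F$ is flat; let $\rho_F\colon\pi_1(F)\to G$ be its monodromy. If the structure is flat with monodromy $\rho$, then $\rho_F$ is the composite of $\pi_1(F)\to\pi_1(X)$ with $\rho$. This factorization is the only way in which flatness enters our nonexistence proofs.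

\begin{lemma}\label{lem:elliptic}
Let $X$ carry a branched structure with branching divisor $D$, and let $F\subset X$ be a smooth elliptic curve with $F^2=0$ and $F\cap D=\emptyset$.
\begin{enumerate}
\item[(a)] The monodromy $\rho_F$ is not trivial.
\item[(b)] Write $F=\mathbb{C}/(\mathbb{Z}+\tau\mathbb{Z})$ with $\operatorname{Im}\tau>0$, let $\delta,\varepsilon\in\pi_1(F)$ correspond to $1,\tau$, and put $r=e^{2\pi i\tau}$. Suppose $\rho_F(\delta)=1$, and let $g\in\mathrm{GL}(3,\mathbb{C})$ lift $\rho_F(\varepsilon)$. Then $r^k$ is a quotient of two eigenvalues of $g$ for some integer $k\ge1$.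
\end{enumerate}
\end{lemma}

\begin{proof}
As $F\cap D=\emptyset$, the map $\nu$ is an isomorphism along $F$. This has two consequences: $\deg\mathcal{T}|_F=\deg TX|_F=\deg TF+F^2=0$, and $\nu|_{TF}$ vanishes nowhere, so $s|_F$ is not constant in flat trivializations.

(a) If $\rho_F$ is trivial, then $P|_F=F\times\mathbb{P}^2$ as a flat bundle and $s|_F$ is a holomorphic map $\sigma\colon F\to\mathbb{P}^2$ with $3\deg\sigma^*\mathcal{O}(1)=\deg\sigma^*T\mathbb{P}^2=\deg\mathcal{T}|_F=0$. A map to $\mathbb{P}^2$ of degree $0$ is constant, a contradiction.

(b) Write $F=\mathbb{C}^*/r^{\mathbb{Z}}$, with $\delta$ generating $\pi_1(\mathbb{C}^*)$. Since $\rho_F(\delta)=1$, the flat bundle $P|_F$ becomes trivial on $\mathbb{C}^*$, so $P|_F=\mathbb{P}(V)$ with $V=(\mathbb{C}^*\times\mathbb{C}^3)/\bigl((x,v)\sim(rx,gv)\bigr)$, after possibly replacing $g$ by $g^{-1}$, which has the same set of quotients of eigenvalues. The section $s|_F$ is a line subbundle $L\subset V$, and $0=\deg\operatorname{Hom}(L,V/L)=\deg V-3\deg L=-3\deg L$ by (C1). By (C3), $L$ is given by a character of $\mathbb{Z}+\tau\mathbb{Z}$; changing the trivialization on $\mathbb{C}$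 by a factor $e^{az}$ makes its value at $1$ equal to $1$, so $L=(\mathbb{C}^*\times\mathbb{C})/\bigl((x,c)\sim(rx,\lambda c)\bigr)$ for a constant $\lambda\neq0$. The inclusion $L\subset V$ is $(x,c)\mapsto(x,c\,v(x))$ with $v\colon\mathbb{C}^*\to\mathbb{C}^3\setminus\{0\}$ holomorphic and $\lambda v(rx)=gv(x)$. In terms of the Laurent series $v=\sum_j v_jx^j$ this reads $gv_j=\lambda r^jv_j$ for all $j$. The map $[v]$ is $s|_F$ in a flat trivialization, so it is not constant, and at least two coefficients $v_j,v_{j'}$ with $j>j'$ are nonzero. They are eigenvectors of $g$, and the quotient of their eigenvalues is $r^{j-j'}$.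
\end{proof}

The hypothesis $F\cap D=\emptyset$ cannot be dropped. In Example~\ref{ex:basic}(a) on a projective elliptic surface the monodromy is trivial, and~\eqref{eq:detT} gives $D\cdot F=\deg\mathcal{T}|_F>0$: the branching divisor meets every fiber. Non-projectivity will be used precisely to rule this out.

\subsection{A neighborhood of a fiber of type $I_0^*$}
Let $\Delta$ be a disc centered at $0$ with coordinate $x$, let $E_0=\mathbb{C}/\Lambda$ with coordinate $z$, and let $\iota_0(x,z)=(-x,-z)$ on $\Delta\times E_0$. The fixed points are the four points $(0,\epsilon)$ with $2\epsilon=0$. Blow them up, let $\iota_0'$ be the lifted involution, and let $\mathcal{N}$ be the quotient, with the map $f_0\colon\mathcal{N}\to\mathbb{C}$ given by $u=x^2$. The fibers over $u\neq0$ are copies of $E_0$.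

\begin{lemma}\label{lem:N}
\begin{enumerate}
\item[(i)] $\mathcal{N}$ is smooth, and $f_0^*(0)=2\Theta_0+\Theta_1+\dots+\Theta_4$, where the $\Theta_i$ are smooth rational curves with $\Theta_i^2=-2$, the curves $\Theta_1,\dots,\Theta_4$ are disjoint, and each meets $\Theta_0$ transversally at one point. This is Kodaira's type $I_0^*$; its Euler number is $6$.
\item[(ii)] Every $\iota_0$-invariant holomorphic $1$-form on $\Delta\times E_0$ descends to a holomorphic $1$-form on $\mathcal{N}$.
\item[(iii)] For every smooth fiber $F$ of $f_0$, the map $\pi_1(F)\to\pi_1(\mathcal{N})$ is trivial.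
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Near $(0,\epsilon)$ put $z'=z-\epsilon$, so that $\iota_0(x,z')=(-x,-z')$. The blow-up is covered by two charts $(a,b)$, with $(x,z')=(a,ab)$ and $(x,z')=(ab,a)$. In both, the exceptional curve is $\{a=0\}$ and $\iota_0'(a,b)=(-a,b)$. So $\iota_0'$ fixes exactly the exceptional curves, and the quotient is smooth with coordinates $(A,b)=(a^2,b)$. Let $\Theta_1,\dots,\Theta_4$ be the images of the exceptional curves and let $\Theta_0\cong E_0/\{\pm1\}\cong\mathbb{P}^1$ be the image of the strict transform of $\{0\}\times E_0$. In the second chart $u=Ab^2$, $\Theta_i=\{A=0\}$ and $\Theta_0=\{b=0\}$, which gives the multiplicities and the transversality. Intersecting with the fiber gives $\Theta_i^2+2=0$ for $i\ge1$ and $2\Theta_0^2+4=0$. Five spheres glued at four points have Euler number $10-4=6$.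

(ii) Pull the form back to the blow-up. In a chart it is $g\,da+h\,db$, and invariance means that $g$ is odd and $h$ is even in $a$. So it equals $a\,g_1(a^2,b)\,da+h_1(a^2,b)\,db=\tfrac12g_1\,dA+h_1\,db$. Away from the exceptional curves the quotient map is unramified.

(iii) Let $F$ be the image of $\{x_0\}\times E_0$, let $\lambda_1,\lambda_2$ be a basis of $\Lambda$, and let $z_0=\frac14(\lambda_1+\lambda_2)$. The loops $c_i(\sigma)=z_0+\sigma\lambda_i$, $\sigma\in[0,1]$, generate $\pi_1(E_0,z_0)$, and they avoid the $2$-torsion points because one coordinate in the basis $\lambda_1,\lambda_2$ stays equal to $\frac14$. As $x$ moves from $x_0$ to $0$, the loops $(x,c_i)$ avoid the fixed points, so they define a free homotopy in $\mathcal{N}$ that ends in the simply connected curve $\Theta_0$.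
\end{proof}

\subsection{The local model}\label{sub:model}
On $\Delta\times E_0$ take $V=\mathcal{O}^3$ with frame $e_1,e_2,e_3$ and the nilpotent endomorphism $N$ with $Ne_2=e_1$, $Ne_1=Ne_3=0$. Consider first $\nabla=d+N\,dz$ and $\ell=e_2+xe_3$. The connection is flat, with parallel frame $e_1,\ e_2-ze_1,\ e_3$, and $\ell=ze_1+(e_2-ze_1)+xe_3$. So $\mathrm{dev}=[z:1:x]$: this is the obvious affine structure, and the monodromy along $\lambda\in\Lambda$ is the translation $z\mapsto z+\lambda$. It cannot descend to $\mathcal{N}$, by Lemmas~\ref{lem:elliptic}(a) and~\ref{lem:N}(iii); the visible reason is that $\iota_0^*dz=-dz$.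

The form $x\,dz$, however, is invariant, and by Lemma~\ref{lem:N}(ii) it descends to a holomorphic $1$-form $\omega_{\mathcal{N}}$ on $\mathcal{N}$. On $\mathcal{N}$ put
\[
V=\mathcal{O}^3,\qquad \nabla=d+N\omega_{\mathcal{N}},\qquad \ell=e_2+ue_3 .
\]
Then $\nabla\ell=e_1\,\omega_{\mathcal{N}}+e_3\,du$, and $\omega_{\mathcal{N}}\wedge du=2x^2\,dz\wedge dx\not\equiv0$, so~\eqref{eq:triple} holds and we have a branched structure on $\mathcal{N}$, branched only along the central fiber. Its curvature is $N\,dx\wedge dz\neq0$. On the fiber over $u=x^2$ the parallel sections are $\exp(-xzN)v$, so the monodromy along $\lambda$ is $1\mp\lambda xN$: nontrivial, as Lemma~\ref{lem:elliptic}(a) demands, but tending to the identity at the fiber where the loop $\lambda$ dies. By contrast, the branching divisor of a flat structure on $\mathcal{N}$ must meet every smooth fiber. This is Theorem~\ref{thm:A} in miniature.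

To make it global we need three things. First, a compact elliptic surface $f\colon X\to B$ that contains $\mathcal{N}$ and in which every curve lies in a fiber. Second, a global version of $x\,dz$. It cannot be an honest holomorphic $1$-form: on a compact surface such a form is closed, and a closed form that restricts to a nonzero multiple of $dz$ on $F$ has nonzero periods on loops that are null-homotopic in $X$. So it must be a form $\omega$ with values in $f^*M$ for a line bundle $M$ on $B$; if $x$ is globalized as a square root of a section of $M^2$, then $\deg M>0$. Third, the twist has to be cancelled: $N$ must become a section of $\operatorname{End}(V)\otimes M^{-1}$, for a bundle $V$ on $B$ that has a holomorphic connection. Such a $V$ exists for $M=K_B$ and $g\geq 2$, and this is why the singular fibers are placed at the zeros of a quadratic differential.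

\section{The surfaces $X_t$}\label{sec:Xt}

Let $B$, $q$, $E_0=\mathbb{C}/\Lambda$ be as in Theorem~\ref{thm:A}. (The linear system $|K_B^2|$ is base point free, so its general member is reduced by Bertini's theorem.)

\subsection{Construction}
Let $p\colon C\to B$ be the double cover $y^2=q$ in the total space of $K_B$, with tautological section $y\in H^0(C,p^*K_B)$ and involution $\tau$, so that $\tau^*y=-y$. The curve $C$ is smooth because the zeros of $q$ are simple, and connected because $p$ is ramified, over the $4g-4>0$ zeros of $q$. The image of $y$ under $p^*K_B\to K_C$ is a holomorphic $1$-form $\phi\neq0$ with $\tau^*\phi=-\phi$.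

The first candidate is the resolution of $(C\times E_0)/(\tau,-1)$, but it is projective. We deform the complex structure of $C\times E_0$ while keeping a holomorphic form in the fiber direction and the involution. On the smooth manifold $C\times E_0$ put
\[
\omega_0=dz+t\bar\phi ,
\]
a closed complex-valued $1$-form. Over a simply connected open set $U\subset C$ choose $\Phi$ holomorphic with $d\Phi=\phi$, and declare the diffeomorphism
\begin{equation}\label{eq:chart}
U\times E_0\to U\times E_0,\qquad (c,z)\mapsto(c,\hat z),\quad \hat z=z+t\overline{\Phi(c)},
\end{equation}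
to be a biholomorphism onto the product complex manifold. Two choices of $\Phi$ differ locally by a constant, so these charts are holomorphically compatible. Let $Y=Y_t$ be the resulting compact complex surface. The projection $Y\to C$ is holomorphic with fibers $E_0$, and $\omega_0=d\hat z$ is a holomorphic $1$-form on $Y$.

Let $\iota=(\tau,-1)$. Since $\tau^*\phi=-\phi$, we have $\iota^*\omega_0=-\omega_0$, so $\iota$ preserves the space of $(1,0)$-forms, which is spanned by $\omega_0$ and the $(1,0)$-forms of $C$; hence $\iota$ is a holomorphic involution of $Y$. Its fixed points lie over the ramification points. Near such a point $c_0$ choose a disc $\Delta\subset C$ with a coordinate $x$ such that $\tau x=-x$, and normalize $\Phi(c_0)=0$. Then $\Phi\circ\tau=-\Phi$, and in the chart~\eqref{eq:chart} the involution is exactly $(x,\hat z)\mapsto(-x,-\hat z)$. Let $Y'\to Y$ be the blow-up of the fixed points, $\iota'$ the lifted involution, and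
\[
X=X_t:=Y'/\iota',\qquad f\colon X\to C/\tau=B .
\]
Over a neighborhood of each zero of $q$ the fibration $f$ is a copy of $\mathcal{N}$, and elsewhere $\iota$ acts freely. By Lemma~\ref{lem:N}(i), $X$ is a smooth compact connected surface with $4g-4$ fibers of type $I_0^*$, all other fibers being isomorphic to $E_0$.

Blowing up points does not change $H^1$, and the rational cohomology of a quotient by a finite group is the invariant part. The involution acts on $H^1(Y,\mathbb{Q})=H^1(C,\mathbb{Q})\oplus H^1(E_0,\mathbb{Q})$ by $\tau^*\oplus(-1)$, so $H^1(X,\mathbb{Q})=H^1(C,\mathbb{Q})^\tau=H^1(B,\mathbb{Q})$ and $b_1(X)=2g$. A compact complex surface with even first Betti number is K\"ahler~\cite{BHPV}.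

\subsection{The twisted form}
Both $y$ and $\omega_0$ change sign under $\iota$, so $\omega_0\otimes y$ is an invariant holomorphic $1$-form on $Y$ with values in the pull-back of $K_B$. Over a coordinate disc of $B$ trivialize $K_B$ by $du$ and write $q=q(u)\,du^2$; the form becomes the invariant $1$-form $\sqrt{q(u)}\,d\hat z$, which descends by Lemma~\ref{lem:N}(ii). We obtain
\begin{equation}\label{eq:omega}
\omega\in H^0(X,\Omega^1_X\otimes f^*K_B),\qquad \omega=\sqrt{q(u)}\,d\hat z\otimes du ,
\end{equation}
where the second formula holds in the local coordinates $(u,\hat z)$ of $X$ away from the singular fibers.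

\subsection{No horizontal curves}

\begin{proposition}\label{prop:vertical}
For $t$ outside a countable subset of $\mathbb{C}$, every irreducible compact curve in $X_t$ is contained in a fiber of $f$, and $X_t$ is not projective.
\end{proposition}

\begin{proof}
Let $\Pi=\{\int_c\phi: c\in H_1(C,\mathbb{Z})\}$, a countable group, and let $I=\int_C\bar\phi\wedge\phi$, which is nonzero because $\bar\phi\wedge\phi$ is $2i$ times a nonnegative $2$-form that is not identically zero. Let $\lambda_1,\lambda_2$ be a basis of $\Lambda$. We show that a curve not contained in a fiber forces $t$ into the countable set $\bigcup_{m\ge1}(mI)^{-1}(\lambda_1\Pi+\lambda_2\Pi)$.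

The preimage of such a curve in $Y'$, pushed down to $Y$, has an irreducible component $S$ that maps onto $C$. Let $n=(\varpi,\zeta)\colon\widetilde S\to Y=C\times E_0$ be its normalization; here $\varpi\colon\widetilde S\to C$ is holomorphic of some degree $m\ge1$, and $\zeta\colon\widetilde S\to E_0$ is only smooth. The forms $n^*\omega_0=\zeta^*dz+t\,\varpi^*\bar\phi$ and $\varpi^*\phi$ are holomorphic $1$-forms on a Riemann surface, so their wedge product vanishes, and
\[
\int_{\widetilde S}\zeta^*dz\wedge\varpi^*\phi=-t\int_{\widetilde S}\varpi^*(\bar\phi\wedge\phi)=-tmI .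
\]
On $E_0$ write $dz=\lambda_1\,d\sigma_1+\lambda_2\,d\sigma_2$ with $d\sigma_i$ real closed forms with integral periods. Let $c_i\in H_1(\widetilde S,\mathbb{Z})$ be Poincar\'e dual to $\zeta^*d\sigma_i$. Then $\int_{\widetilde S}\zeta^*d\sigma_i\wedge\varpi^*\phi=\pm\int_{c_i}\varpi^*\phi=\pm\int_{\varpi_*c_i}\phi\in\Pi$, so $tmI\in\lambda_1\Pi+\lambda_2\Pi$.

A hyperplane section of a projective surface meets every fiber, so it has a component that is not contained in a fiber. Hence $X_t$ is not projective for the remaining $t$.
\end{proof}

\section{A branched structure on $X_t$ and the proof of Theorem~\ref{thm:A}}\label{sec:nonflat}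

We need a bundle on $B$ with a holomorphic connection and a nonzero map to its own twist by $K_B^{-1}$. Such a bundle is far from stable: the map will send a quotient line bundle onto a line subbundle whose degree is larger by $2g-2$.

\subsection{The bundle $W$}
Let $\kappa$ be a theta characteristic, that is, a line bundle with $\kappa^2=K_B$; then $\deg\kappa=g-1\ge1$. Extensions of $\kappa^{-1}$ by $\kappa$ are classified by $H^1(B,\kappa^2)=H^1(B,K_B)=\mathbb{C}$. Let
\[
0\to\kappa\to W\to\kappa^{-1}\to0
\]
be a non-split one.

The bundle $W$ is indecomposable. Otherwise $W=M_1\oplus M_2$ with $\deg M_2\le0\le\deg M_1$. The map $\kappa\to M_2$ vanishes because $\deg\kappa>0$, so $\kappa\subset M_1$; both are line subbundles of $W$, so $\kappa=M_1$, and $M_2$ splits the extension. By (C2), $W$ has a holomorphic connection $\nabla^W$. Its second fundamental form along $\kappa$, the $\mathcal{O}$-linear map $\kappa\to(W/\kappa)\otimes K_B=\kappa$ given by $\nabla^W$ modulo $\kappa$, is a constant $c$. If $c=0$, then $\kappa$ inherits a connection, contradicting (C1). So $c\neq0$.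

Let $V=W\oplus\mathcal{O}_B$ with $\nabla^V=\nabla^W\oplus d$, and let $A\in H^0(B,\operatorname{End}(V)\otimes K_B^{-1})$ be the composite
\[
V\to W\to\kappa^{-1}=\kappa\otimes K_B^{-1}\hookrightarrow V\otimes K_B^{-1}.
\]
Over a disc with coordinate $u$, choose a generator $e_1$ of $\kappa$ with $e_1^2=du$, a lift $e_2\in W$ of $e_1^{-1}$, and $e_3=1\in\mathcal{O}_B$. Writing $A=A_u\otimes(du)^{-1}$, we have
\begin{equation}\label{eq:frame}
A_ue_2=e_1,\quad A_ue_1=A_ue_3=0,\qquad \nabla^V_{\partial_u}e_1\equiv ce_2,\quad \nabla^V_{\partial_u}e_2\equiv ne_2 \pmod{e_1},\quad \nabla^Ve_3=0,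
\end{equation}
for some holomorphic function $n(u)$. Thus $A_u$ is the matrix $N$ of the local model.

\begin{proposition}\label{prop:structure}
For every $t\in\mathbb{C}$ the surface $X_t$ admits a branched holomorphic projective structure.
\end{proposition}

\begin{proof}
The twists in $A$ and in the form $\omega$ of~\eqref{eq:omega} cancel, so $A\omega\in H^0(X,\operatorname{End}(f^*V)\otimes\Omega^1_X)$, and
\[
\nabla=f^*\nabla^V+A\omega
\]
is a holomorphic connection on $f^*V$. It remains to choose a line subbundle. A nonzero meromorphic section $\ell$ of $V$ spans a line subbundle $L\subset V$, generated near a point $b$ by $(u-u(b))^{-\operatorname{ord}_b\ell}\,\ell$. In the coordinates $(u,\hat z)$ we have $A\omega=\sqrt{q(u)}\,A_u\,d\hat z$, and $\ell$ is pulled back from $B$, so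
\[
\nabla_{\partial_{\hat z}}\ell=\sqrt{q(u)}\,A_u\ell,\qquad \nabla_{\partial_u}\ell=\nabla^V_{\partial_u}\ell .
\]
For $\ell=\alpha e_1+\beta e_2+e_3$, formulas~\eqref{eq:frame} give $A_u\ell=\beta e_1$ and $\nabla^V_{\partial_u}\ell\equiv(c\alpha+\beta'+n\beta)\,e_2$ modulo $e_1$. Hence
\begin{equation}\label{eq:wr}
\ell\wedge\nabla_{\partial_{\hat z}}\ell\wedge\nabla_{\partial_u}\ell=\sqrt{q(u)}\;\beta\,(c\alpha+\beta'+n\beta)\;e_1\wedge e_2\wedge e_3 .
\end{equation}
Fix $b\in B$ and $k$ so large that $H^1(B,\kappa(kb))=0$ and $\kappa^{\pm1}(kb)$ have nonzero sections. Then $H^0(W(kb))\to H^0(\kappa^{-1}(kb))$ is onto, so there is a meromorphic section $w$ of $W$ with nonzero image in $\kappa^{-1}$, and there is a nonzero meromorphic section $w_1=\alpha_1e_1$ of $\kappa$. The sections $w+e_3$ and $w+w_1+e_3$ have the same $\beta\not\equiv0$, and their factors $c\alpha+\beta'+n\beta$ differ by $c\alpha_1\not\equiv0$. So for one of them~\eqref{eq:wr} is not identically zero, and $(f^*V,f^*L,\nabla)$ satisfies~\eqref{eq:triple}.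
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $t$ be as in Proposition~\ref{prop:vertical}. Then $X_t$ is not projective, it has a branched structure by Proposition~\ref{prop:structure}, and $b_1(X_t)=2g$ was computed in Section~\ref{sec:Xt}. Suppose that $X_t$ has a branched flat structure, with branching divisor $D$ and monodromy $\rho$. By Proposition~\ref{prop:vertical}, $D$ lies in finitely many fibers. Choose a smooth fiber $F$ disjoint from $D$ inside one of the copies of $\mathcal{N}$. By Lemma~\ref{lem:N}(iii) the map $\pi_1(F)\to\pi_1(X_t)$ is trivial, so $\rho_F$ is trivial, contradicting Lemma~\ref{lem:elliptic}(a).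
\end{proof}

\begin{remark}\label{rem:A}
(a) The curvature $R$ of $\nabla$ is visible in~\eqref{eq:frame}: $R(\partial_u,\partial_{\hat z})e_1=-c\sqrt{q(u)}\,e_1$ and $R(\partial_u,\partial_{\hat z})e_3=0$, so $R$ is not scalar.

(b) The hypothesis $g\ge2$ is needed for the method. If $B$ has genus at most $1$ and $V$ has a holomorphic connection, then $\operatorname{End}(V)$ is semistable of degree $0$ by Lemma~\ref{lem:semistable} below, so $\operatorname{End}(V)\otimes M^{-1}$ has no nonzero section when $\deg M>0$.

(c) For $t$ as in Proposition~\ref{prop:vertical}, the irreducible curves of $X_t$ are elliptic fibers and $(-2)$-curves, so $X_t$ is minimal; $e(X_t)=6(4g-4)>0$; and $a(X_t)=1$. This is the last line of the table in the introduction.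
\end{remark}

\section{Standard facts on surfaces}\label{sec:facts}

We turn to Theorem~\ref{thm:B}. From now on surfaces are compact, and \emph{curve} means compact curve. We recall what is needed; the reference is~\cite{BHPV}.

\begin{enumerate}
\item[(S1)] A surface is projective if and only if it has a line bundle $M$ with $c_1(M)^2>0$ \cite[IV.6]{BHPV}. A surface with $a=2$ is projective.
\item[(S2)] For an irreducible curve $C$ on a surface with canonical class $K$, the arithmetic genus $p_a(C)=h^1(\mathcal{O}_C)$ satisfies $2p_a(C)-2=C^2+K\cdot C$. It is at least the geometric genus (the genus of the normalization), and $p_a(C)=0$ means that $C$ is smooth rational. Riemann--Roch reads $\chi(M)=\chi(\mathcal{O})+\frac12M\cdot(M-K)$, and Noether's formula reads $12\chi(\mathcal{O})=K^2+e$.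
\item[(S3)] A minimal non-projective surface is a torus ($e=0$), a K3 surface ($e=24$), a surface of class VII (Kodaira dimension $-\infty$ and $b_1=1$, so $e=b_2$), a Kodaira surface, or a surface of Kodaira dimension $1$. Surfaces of the last two kinds have Kodaira dimension $\geq 0$ and are elliptic. If $a=0$, only the first three kinds occur. If $a=1$, the algebraic reduction is an elliptic fibration.
\item[(S4)] Let $f\colon X_0\to B$ be an elliptic fibration without $(-1)$-curves in the fibers. Then $e(X_0)$ is the sum of the Euler numbers of the singular fibers. By Kodaira's list, a fiber is either a multiple of a smooth elliptic curve ($e=0$); or of type $mI_n$ with $n\ge1$, whose support is a nodal rational curve or a cycle of rational curves, with $e>0$ and fundamental group $\mathbb{Z}$; or has simply connected support, with $e>0$. The preimage of a small disc deformation retracts onto its central fiber. The $J$-invariant of the smooth fibers is a meromorphic function on $B$, with a pole at each fiber of type $mI_n$, $n\geq 1$.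
\item[(S5)] (Canonical bundle formula) In (S4), if $m_iF_i$ are the multiple fibers, then $K_{X_0}=f^*(K_B\otimes\mathfrak{L})\otimes\mathcal{O}\bigl(\sum(m_i-1)F_i\bigr)$ with $\deg\mathfrak{L}=\chi(\mathcal{O}_{X_0})$. In particular $K_{X_0}^2=0$.
\end{enumerate}

By (S3) and (S4), a minimal non-projective surface has $e\ge0$. Throughout, $\pi\colon X\to X_0$ is the blow-down to the minimal model, $\mathrm{Exc}\subset X$ is the union of the contracted curves, and $Z=\pi(\mathrm{Exc})$, a finite set with $X\setminus\mathrm{Exc}\cong X_0\setminus Z$. For a branched structure on $X$ we put $D_0=\pi_*D$, an effective divisor on $X_0$.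

\section{Two constraints on an arbitrary branched structure}\label{sec:constraints}

A branched structure on $X$ need not descend to $X_0$, but it leaves two traces there: an inequality for curves of low genus, and a projective connection with poles on $D_0$. Neither uses flatness or non-projectivity.

\subsection{Curves of genus at most one}
The slope of a vector bundle on a compact Riemann surface is its degree divided by its rank. A bundle is semistable if no subbundle has larger slope; every quotient of a semistable bundle of degree $0$ has degree $\geq0$. A bundle $\mathcal{A}$ that is not semistable has a maximal destabilizing subbundle $\mathcal{A}_1$: it is semistable, its slope exceeds that of $\mathcal{A}$, and it exceeds the slope of every subbundle of $\mathcal{A}/\mathcal{A}_1$.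

\begin{lemma}\label{lem:semistable}
A vector bundle $\mathcal{A}$ with a holomorphic connection on a compact Riemann surface $\Sigma$ of genus $\le1$ is semistable of degree $0$.
\end{lemma}

\begin{proof}
The degree is $0$ by (C1). Suppose $\mathcal{A}$ is not semistable. The second fundamental form is a homomorphism $\mathcal{A}_1\to(\mathcal{A}/\mathcal{A}_1)\otimes K_\Sigma$. If it is nonzero, its image has slope at least that of $\mathcal{A}_1$, by semistability, and smaller than that of $\mathcal{A}_1$, because $\deg K_\Sigma\le0$. So it is zero, $\mathcal{A}_1$ inherits a connection, and $\deg\mathcal{A}_1=0$ by (C1). But the slope of $\mathcal{A}_1$ is positive.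
\end{proof}

\begin{lemma}\label{lem:lowgenus}
If $X$ has a branched structure and $C\subset X_0$ is an irreducible curve of geometric genus $\le1$, then $D_0\cdot C\ge K_{X_0}\cdot C$.
\end{lemma}

\begin{proof}
Let $C'\subset X$ be an irreducible curve of geometric genus $\le1$, with normalization $h\colon\Sigma\to X$. The bundle $h^*\operatorname{ad}(E_G)$ has a holomorphic connection, so it is semistable of degree $0$, and its quotient $h^*\mathcal{T}$ has degree $\ge0$. By~\eqref{eq:detT}, $(D-K_X)\cdot C'\ge0$. This applies to the strict transform $C'$ of $C$ and to the components $\Theta_i$ of $\mathrm{Exc}$, which are rational. Now $\pi^*C=C'+\sum m_i\Theta_i$ with $m_i\ge0$, and $D-K_X$ differs from $\pi^*(D_0-K_{X_0})$ by a divisor supported on $\mathrm{Exc}$, which has intersection number $0$ with $\pi^*C$. Hence $(D_0-K_{X_0})\cdot C=(D-K_X)\cdot\pi^*C\ge0$.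
\end{proof}

\subsection{The meromorphic projective connection}
For a $1$-form $\psi$ let $\langle\psi\rangle$ be the symmetric tensor $\langle\psi\rangle(v,w)=\psi(v)w+\psi(w)v$. A \emph{meromorphic projective connection} on a surface is a collection of meromorphic torsion-free connections $\nabla_i$ on the tangent bundle, over the sets of an open cover, with $\nabla_i-\nabla_j=\langle\psi_{ij}\rangle$ for meromorphic $1$-forms $\psi_{ij}$. Any local connection of the form $\nabla_i+\langle\psi\rangle$ is a \emph{representative}. For a section $\Sigma$ of $\operatorname{Sym}^2\Omega^1\otimes T$, let $\operatorname{tr}\Sigma$ be the $1$-form $w\mapsto\operatorname{tr}\bigl(v\mapsto\Sigma(v,w)\bigr)$. In dimension two, $\operatorname{tr}\langle\psi\rangle=\psi+2\psi=3\psi$; in particular $\langle\psi\rangle$ determines $\psi$.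

\begin{lemma}\label{lem:projconn}
A branched structure on $X$ induces a meromorphic projective connection on $X_0$ that is holomorphic outside $D_0$. If $D_0=0$, then $c_1(X_0)^2=3c_2(X_0)$.
\end{lemma}

\begin{proof}
Work first on $X_0\setminus Z$, with $\mathcal{E}$, $e$ and the local lifts $\nabla$ of Section~\ref{sec:dictionary}. A local splitting $j\colon\mathcal{T}\to\mathcal{E}$ of $\mathcal{E}\to\mathcal{E}/\mathcal{O}e=\mathcal{T}$ defines a connection $\nabla^j_v\sigma=\nabla_v(j\sigma)\bmod e$ on $\mathcal{T}$. Replace $\nabla$ by $\nabla+\alpha\otimes\mathrm{Id}$ and $j$ by $j+\beta\otimes e$, with $\beta$ a section of $\mathcal{T}^*$. By~\eqref{eq:nu}, $\nabla_v(\beta(\sigma)e)\equiv\beta(\sigma)\nu(v)$ modulo $e$, so $\nabla^j_v\sigma$ changes by $\alpha(v)\sigma+\beta(\sigma)\nu(v)$. The map $\nu^{-1}$ is meromorphic with poles on $D_0$, and $\nu^{-1}\nabla^j_v(\nu w)$ is a meromorphic connection on the tangent bundle, which changes by $\alpha(v)w+b(w)v$ with $b=\beta\circ\nu$. Subtracting half the torsion gives a torsion-free connection, and replaces the change by its symmetrization $\langle\frac12(\alpha+b)\rangle$. This is the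 required structure on $X_0\setminus Z$.

Let $U$ be a coordinate ball around a point $z_0\in Z$, with the flat connection $\nabla^0$ of the coordinates. On open subsets of $U\setminus\{z_0\}$ put $\Sigma_i=\nabla_i-\nabla^0$. The trace-free parts $\Sigma_i-\langle\frac13\operatorname{tr}\Sigma_i\rangle$ agree on overlaps, so they define a tensor $\Sigma$ whose coefficients are meromorphic functions on $U\setminus\{z_0\}$ with poles on $D_0$. These extend to $U$ by Levi's theorem, holomorphically (Hartogs) if $z_0\notin D_0$, and $\nabla^0+\Sigma$ is a representative on $U$.

Now let $D_0=0$, so that the $\nabla_i$ and $\psi_{ij}$ are holomorphic. The identity $c_1^2=3c_2$ is a known formula (Gunning; Kobayashi--Ochiai~\cite{KO}); here is the proof. With a partition of unity $(\chi_j)$, the connection $\sum_j\chi_j\nabla_j$ is a global smooth connection on $TX_0$ whose $(0,1)$-part is $\bar\partial$. On the $i$-th open set it equals $\nabla_i+\langle\psi\rangle$ with $\psi=\sum_j\chi_j\psi_{ji}=\sum_b\psi_b\,dx^b$ a smooth $(1,0)$-form, so its connection matrix is a holomorphic matrix plus $\psi\,\delta^a_b+\psi_b\,dx^a$. The curvature has a $(2,0)$-part,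 which does not contribute to forms of degree $4$ that are quadratic in the curvature, a $(1,1)$-part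
\[
R^a_b=\Psi\,\delta^a_b+p_b\wedge dx^a,\qquad p_b=\bar\partial\psi_b,\qquad \Psi=\bar\partial\psi=\sum_bp_b\wedge dx^b,
\]
and no $(0,2)$-part. Then $\operatorname{tr}R=3\Psi$, and
\[
\operatorname{tr}(R\wedge R)=2\Psi^2+2\Psi^2+\sum_{a,b}p_b\wedge dx^a\wedge p_a\wedge dx^b=4\Psi^2-\Psi^2=3\Psi^2,
\]
because exchanging the $1$-forms $p_a$ and $p_b$ turns the last sum into $-\sum p_a\wedge dx^a\wedge p_b\wedge dx^b$. With $I=(\frac{i}{2\pi})^2\int_{X_0}\Psi^2$, Chern--Weil theory gives $c_1^2=9I$ and $c_1^2-2c_2=3I$. So $c_2=3I$ and $c_1^2=3c_2$.
\end{proof}

\section{Algebraic dimension zero}\label{sec:a0}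

\begin{proposition}\label{prop:a0}
If $a(X)=0$ and $e(X_0)>0$, then $X$ admits no branched structure.
\end{proposition}

By (S3), $X_0$ is a K3 surface or a surface of class VII with $b_2>0$. In both cases Lemma~\ref{lem:lowgenus} applies to every curve and makes $D_0$ numerically trivial. On a K3 surface this forces $D_0=0$, and the Chern numbers finish the proof. In class VII a nonzero divisor with trivial class is not excluded a priori, and more work is needed. Suppose throughout that $X$ has a branched structure, and write $K=K_{X_0}$.

\subsection{K3 surfaces}
Here $K=\mathcal{O}$, $\chi(\mathcal{O})=2$, $c_1^2=0$, $c_2=24$. Every nonzero effective divisor $\Delta$ has $\Delta^2<0$: otherwise Riemann--Roch and $h^2(\mathcal{O}(\Delta))=h^0(\mathcal{O}(-\Delta))=0$ give $h^0(\mathcal{O}(\Delta))\ge2$, hence a nonconstant meromorphic function, against $a=0$. By (S2), every irreducible curve $C$ has $2p_a(C)-2=C^2<0$, so it is rational. Lemma~\ref{lem:lowgenus} gives $D_0\cdot C\ge0$ for all $C$, so $D_0^2\ge0$ and $D_0=0$. Lemma~\ref{lem:projconn} then gives $0=72$, a contradiction.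

\subsection{Class VII: the curves}
Let $n=b_2(X_0)>0$. We have $h^1(\mathcal{O})=1$ and $h^2(\mathcal{O})=p_g=0$, so $\chi(\mathcal{O})=0$, $c_2=n$ and $K^2=-n$ by Noether's formula. As $b_1$ is odd, $b^+=2p_g=0$: the intersection form on $H^2(X_0,\mathbb{R})$ is negative definite. So a divisor $\Delta$ with $\Delta^2\ge0$ has $[\Delta]=0$ in $H^2(X_0,\mathbb{R})$. Let $C$ be an irreducible curve.

\emph{We have $K\cdot C\ge0$.} Suppose $K\cdot C\le-1$. Then $[C]\neq0$, so $C^2\le-1$, and $C^2+K\cdot C\ge-2$ forces $C^2=K\cdot C=-1$ and $p_a(C)=0$. This is a $(-1)$-curve, which a minimal surface does not contain.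

\emph{We have $p_a(C)\le1$.} The sequence $0\to\mathcal{O}(-C)\to\mathcal{O}\to\mathcal{O}_C\to0$ and Serre duality give $p_a(C)\le h^1(\mathcal{O})+h^2(\mathcal{O}(-C))=1+h^0(K+C)$. If $p_a(C)\ge2$, there is an effective $\Delta\in|K+C|$. It satisfies $\Delta\cdot C=2p_a(C)-2>0$ and $\Delta\cdot C'=K\cdot C'+C\cdot C'\ge0$ for irreducible $C'\neq C$. So $\Delta^2\ge0$ and $[\Delta]=0$, contradicting $\Delta\cdot C>0$.

Lemma~\ref{lem:lowgenus} now gives $D_0\cdot C\ge K\cdot C\ge0$ for every $C$. Hence $D_0^2\ge0$, so $[D_0]=0$, and therefore $K\cdot C=0$ for every curve $C$. If $D_0=0$, Lemma~\ref{lem:projconn} gives $-n=3n$, which is false; so $D_0\neq0$. Let $\mathcal{S}\subset H^2(X_0,\mathbb{C})$ be the span of the classes of curves. Since $K\cdot\mathcal{S}=0$ and $K^2\neq0$, we have $K\notin\mathcal{S}$. A line bundle with a nonzero meromorphic section has its first Chern class in $\mathcal{S}$, so: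
\begin{equation}\label{eq:vanish}
\text{if } c_1(M)\in aK+\mathcal{S} \text{ with } a\neq0, \text{ every meromorphic section of } M \text{ is zero.}
\end{equation}

\subsection{Class VII: the foliation defined by $D_0$}
The plan is to use~\eqref{eq:vanish} to kill tensors built from the projective connection of Lemma~\ref{lem:projconn}. The principle~\eqref{eq:vanish} concerns line bundles, so we need a line bundle inside $TX_0$; the divisor $D_0$ provides one.

\emph{A closed $1$-form.} As $[D_0]=0$ in real cohomology, $c_1(\mathcal{O}(kD_0))=0$ in $H^2(X_0,\mathbb{Z})$ for some $k\ge1$. By (C3) there are local equations $\sigma_i$ of $kD_0$ with constant ratios $\sigma_i/\sigma_j$. The forms $d\sigma_i/\sigma_i$ glue to a closed meromorphic $1$-form $\eta$, which is nonzero because it has a pole along each component of $D_0\neq0$.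

\emph{Its kernel.} Locally $\eta=\varphi\,(A\,dx+B\,dy)$ with $\varphi$ meromorphic and $A,B$ holomorphic without common factor. The vector field $v_0=B\,\partial_x-A\,\partial_y$ is killed by $\eta$ and has isolated zeros, so two such local fields differ by a unit. They generate a line bundle $\mathcal{F}\to TX_0$. Under the contraction isomorphism $TX_0\otimes K\cong\Omega^1$ we have $\eta=\varphi\,v_0\otimes(dx\wedge dy)$, so $\eta$ is a nonzero meromorphic section of $\mathcal{F}\otimes K$, and
\begin{equation}\label{eq:c1F}
c_1(\mathcal{F})\in-K+\mathcal{S}.
\end{equation}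

\emph{The leaves are geodesics.} Let $\nabla$ be a local representative of the projective connection. For sections $v,w$ of $\mathcal{F}$, the function $\eta(\nabla_vw)$ is $\mathcal{O}$-bilinear, since $\eta(w)=0$, and it does not depend on the representative, since $\eta(\langle\psi\rangle(v,w))=0$. It is thus a global meromorphic section of $\mathcal{F}^{-2}$, whose class lies in $2K+\mathcal{S}$. By~\eqref{eq:vanish} it vanishes.

\emph{A global affine connection.} Consider the bilinear form $(\nabla\eta)(v,w)=v\cdot\eta(w)-\eta(\nabla_vw)$. It is symmetric, because its antisymmetric part is $d\eta=0$ for a torsion-free $\nabla$, and it vanishes on $\mathcal{F}\times\mathcal{F}$ by the previous step. In a meromorphic coframe $(\xi,\eta)$ it is therefore $a_1(\xi\otimes\eta+\eta\otimes\xi)+a_2\,\eta\otimes\eta$, that is, $\eta\otimes\psi_0+\psi_0\otimes\eta$ for the unique $1$-form $\psi_0=a_1\xi+\frac12a_2\eta$. Replacing $\nabla$ by $\nabla+\langle\psi\rangle$ subtracts $\psi\otimes\eta+\eta\otimes\psi$ from $\nabla\eta$. So exactly one representative, $\nabla+\langle\psi_0\rangle$, makes $\eta$ parallel. By uniqueness these local connections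 glue to a meromorphic connection $\nabla^\eta$ on $TX_0$. It preserves $\ker\eta$, since $\eta(\nabla^\eta_vw)=v\cdot\eta(w)$.

\emph{The contradiction.} Write $\nabla^\eta v_0=\vartheta\otimes v_0$ with $\vartheta$ a local meromorphic $1$-form. This is a meromorphic connection on $\mathcal{F}$, and its curvature $d\vartheta$ is a global meromorphic section of $K$, which is zero by~\eqref{eq:vanish}. Let $\Gamma\subset X_0$ be the curve of poles of this connection. On $X_0\setminus\Gamma$ the bundle $\mathcal{F}$ has a flat holomorphic connection, so $c_1(\mathcal{F})$ restricts to zero in $H^2(X_0\setminus\Gamma,\mathbb{C})$ and comes from $H^2(X_0,X_0\setminus\Gamma;\mathbb{C})$. By duality this group is $H_2(\Gamma,\mathbb{C})$, which is spanned by the fundamental classes of the irreducible components of $\Gamma$, and the map to $H^2(X_0,\mathbb{C})$ sends each to the class of that curve. So $c_1(\mathcal{F})\in\mathcal{S}$. With~\eqref{eq:c1F} this gives $K\in\mathcal{S}$, a contradiction. Proposition~\ref{prop:a0} is proved.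

\section{Elliptic surfaces with positive Euler number}\label{sec:a1}

\begin{proposition}\label{prop:a1}
If $a(X)=1$ and $e(X_0)>0$, then $X$ admits no branched flat structure.
\end{proposition}

The argument of Theorem~\ref{thm:A} works as it stands when some singular fiber is simply connected. A fiber of type $mI_n$ kills only one loop $\delta$ of the nearby smooth fibers. Then Lemma~\ref{lem:elliptic}(b) ties the modulus of the fiber to the eigenvalues of one fixed matrix, whereas near such a fiber the modulus must vary.

\begin{proof}
Let $f\colon X_0\to B$ be the elliptic fibration of (S3). Every irreducible curve $S\subset X_0$ lies in a fiber: otherwise $S\cdot F>0$ for a fiber $F$, so $(S+mF)^2=S^2+2mS\cdot F>0$ for large $m$, and $X_0$ is projective by (S1), contradicting $a=1$.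

Suppose that $X$ has a branched flat structure, with monodromy $\rho$ defined on $\pi_1(X)=\pi_1(X_0)$. By (S4) there is a fiber $F_0=f^{-1}(b_0)$ with positive Euler number. Let $\Delta_0$ be a disc around $b_0$ such that $f^{-1}(\Delta_0)$ retracts onto $F_0$, and let $\Delta'\subset\Delta_0$ be a small disc over which $f$ is smooth and whose fibers $F_b$ avoid $Z$ and $D_0$; it exists because $D_0$ lies in finitely many fibers. We view $f^{-1}(\Delta')$ as an open subset of $X$ disjoint from $D$. It is diffeomorphic to $\Delta'\times F_b$, so all $\pi_1(F_b)$ are identified with $\pi_1(f^{-1}(\Delta'))\cong\mathbb{Z}^2$, and all $\rho_{F_b}$ are conjugate to the composite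
\[
\rho'\colon\ \mathbb{Z}^2=\pi_1(f^{-1}(\Delta'))\to\pi_1(f^{-1}(\Delta_0))=\pi_1(F_0)\to\pi_1(X_0)\to G .
\]
If $F_0$ is simply connected, $\rho'$ is trivial, contradicting Lemma~\ref{lem:elliptic}(a).

Otherwise $F_0$ is of type $mI_n$ with $n\ge1$ and $\pi_1(F_0)=\mathbb{Z}$. The kernel of a homomorphism $\mathbb{Z}^2\to\mathbb{Z}$ is nonzero and contains every vector of which it contains a nonzero multiple, so it contains a primitive vector $\delta$. Complete it to a basis $\delta,\varepsilon$. Let $\tau(b)$ be the quotient of the periods over $\varepsilon$ and $\delta$ of a holomorphic $1$-form on $F_b$. It depends continuously on $b$ and is never real, so after replacing $\varepsilon$ by $-\varepsilon$ if necessary, $\operatorname{Im}\tau>0$ on $\Delta'$. Let $g$ lift $\rho'(\varepsilon)$ and let $\mathcal{R}$ be the finite set of quotients of its eigenvalues. By Lemma~\ref{lem:elliptic}(b), $r(b)=e^{2\pi i\tau(b)}$ lies in the countable set $\{r: r^k\in\mathcal{R}\text{ for some }k\ge1\}$, which does not depend on $b$. A continuous map from a disc to a countable subset of $\mathbb{C}$ is constant. So the fibers over $\Delta'$ are isomorphic,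 and the meromorphic function $J$ is constant on $B$. But $J$ has a pole at $b_0$ by (S4).
\end{proof}

\section{Flat structures when the Euler number vanishes}\label{sec:e0}

\begin{proposition}\label{prop:e0}
If $X$ is not projective and $e(X_0)=0$, then $X$ admits a branched flat structure.
\end{proposition}

By Example~\ref{ex:basic}(c) it suffices to treat $X_0$. By (S3), $X_0$ is a torus, or of class VII with $b_2=0$, or elliptic of Kodaira dimension $\ge0$. Tori are covered by Example~\ref{ex:basic}(b). A surface of class VII with $b_2=0$ is a Hopf surface or an Inoue surface (Bogomolov; Li--Yau--Zheng; Teleman). Inoue surfaces are quotients of $\mathbb{H}\times\mathbb{C}\subset\mathbb{C}^2$ by groups of affine transformations (Inoue), where $\mathbb{H}$ is the upper half-plane, so Example~\ref{ex:basic}(b) applies again. Hopf surfaces and elliptic surfaces remain.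

\subsection{Hopf surfaces}
A Hopf surface has universal cover $\mathbb{C}^2\setminus\{0\}$. By Hartogs' theorem the deck group $\Gamma$ acts on $\mathbb{C}^2$ by automorphisms fixing $0$. By Kodaira, $\Gamma$ has an infinite cyclic subgroup of finite index generated by a contraction, and a contraction has, in suitable coordinates of $\mathbb{C}^2$, the normal form
\[
F(z,w)=(\alpha z+\lambda w^n,\ \beta w),\qquad 0<|\alpha|\le|\beta|<1,\quad n\geq 1,\quad \lambda=0\ \text{ or }\ \alpha=\beta^n .
\]
The intersection of the conjugates of the cyclic subgroup has finite index and is generated by a power of the contraction, so we may assume that $\langle F\rangle$ is normal in $\Gamma$. For $\gamma\in\Gamma$, the conjugate $\gamma F\gamma^{-1}$ is $F$ or $F^{-1}$, and its differential at $0$ has eigenvalues $\alpha,\beta$ of modulus $<1$; so it is $F$, and $F$ is central.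

We look for a two-dimensional space of functions that all of $\Gamma$ preserves, and we know only $F$ explicitly. Centrality gives what we need: each $\gamma^*$ preserves the generalized eigenspaces $S_\mu=\{\varphi\in\mathcal{O}(\mathbb{C}^2):(F^*-\mu)^N\varphi=0\text{ for some }N\}$. If $\varphi_1,\varphi_2$ is a basis of a $\Gamma$-invariant plane, then $\mathrm{dev}=(\varphi_1,\varphi_2)\colon\mathbb{C}^2\setminus\{0\}\to\mathbb{C}^2\subset\mathbb{P}^2$ satisfies $\mathrm{dev}\circ\gamma=M_\gamma\circ\mathrm{dev}$ with $M_\gamma\in\mathrm{GL}(2,\mathbb{C})$, and Lemma~\ref{lem:dev} applies if the Jacobian is not identically zero.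

\emph{Case $\alpha=\beta^m$ for some $m\ge2$.} If $\lambda\neq0$, then $m=n$ since $|\beta|<1$. Give $z$ weight $m$ and $w$ weight $1$. Then $F^*$ preserves the finite-dimensional space $P_k$ of weighted homogeneous polynomials of weight $k$, and acts on the monomials $z^aw^b$, $ma+b=k$, by a triangular matrix with diagonal entries $\alpha^a\beta^b=\beta^k$. Decomposing Taylor series by weight, we get $S_\alpha=P_m=\langle z,w^m\rangle$. The map $\mathrm{dev}=(z,w^m)$ has Jacobian $mw^{m-1}$. For instance, $\mathrm{dev}\circ F=(\alpha z+\lambda w^m,\alpha w^m)$: branching along the elliptic curve $\{w=0\}$ linearizes $F$.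

\emph{Remaining case.} Now $\lambda=0$ or $n=1$, so $F$ is linear, and $F^*$ preserves the ordinary degree, with eigenvalues $\alpha^a\beta^b$ in degree $a+b$. In degree $0$ the eigenvalue is $1\notin\{\alpha,\beta\}$. Let $a+b\ge2$. Then $|\alpha^a\beta^b|\le|\beta|^2<|\beta|$, so $\alpha^a\beta^b\neq\beta$. If $a\ge1$, then $|\alpha^{a}\beta^b|<|\alpha|$; if $a=0$, then $\beta^b\neq\alpha$ by assumption. Hence $S_\alpha+S_\beta=\langle z,w\rangle$, and $\mathrm{dev}=(z,w)$ works.

\subsection{Elliptic surfaces: unwinding the fibration}
Let $f\colon X_0\to B$ be elliptic with $e(X_0)=0$ and Kodaira dimension $\ge0$. By (S4) every fiber is a multiple of a smooth elliptic curve; let $m_iF_i$ over $b_i$ be the multiple fibers. By (S5) and Noether's formula $\chi(\mathcal{O}_{X_0})=0$, and for $N$ divisible by all $m_i$ the bundle $K_{X_0}^N$ is the pull-back of a line bundle on $B$ of degree $N\bigl(2g(B)-2+\sum(1-\frac1{m_i})\bigr)$. Some such power has a nonzero section, which comes from $B$ because the fibers are connected; so $2g(B)-2+\sum(1-\frac1{m_i})\ge0$. By uniformization of orbifold curves, $B=\widetilde B/\Gamma_0$, where $\widetilde B=\mathbb{C}$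 or $\mathbb{H}$, the group $\Gamma_0\subset\operatorname{Aut}(\widetilde B)$ acts properly discontinuously, and $\widetilde B\to B$ is ramified exactly at the points over the $b_i$, to order $m_i$.

Let $\hat X$ be the normalization of $X_0\times_B\widetilde B$. Near a point of $F_i$ there are coordinates $(x,x')$ on $X_0$ with $f=x^{m_i}$, and near a point over $b_i$ the map $\widetilde B\to B$ is $\tilde u\mapsto\tilde u^{m_i}$. The fiber product $\tilde u^{m_i}=x^{m_i}$ normalizes to $m_i$ disjoint sheets $\tilde u=\zeta x$, $\zeta^{m_i}=1$, permuted simply transitively by the stabilizer. So $\hat X\to X_0$ is an unramified Galois covering with group $\Gamma_0$, and $\hat X\to\widetilde B$ is a proper submersion whose fibers are elliptic curves. Their $J$-invariant is a $\Gamma_0$-invariant holomorphic function on $\widetilde B$, so it descends to $B$ and is constant. All fibers are isomorphic to one curve $E_0=\mathbb{C}/\Lambda$, and by the Fischer--Grauert theorem $\hat X\to\widetilde B$ is locally trivial, with transition maps $z\mapsto\varepsilon z+h(u)$ where $\varepsilon$ lies in the finite group $\operatorname{Aut}(E_0,0)\subset\mathbb{C}^*$.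 As $\widetilde B$ is simply connected, we may take all $\varepsilon=1$. The bundle is then classified by $H^1(\widetilde B,\mathcal{O}/\Lambda)$, which lies between $H^1(\widetilde B,\mathcal{O})=0$ and $H^2(\widetilde B,\Lambda)=0$. Hence $\hat X\cong\widetilde B\times E_0$, and $\Gamma_0$ acts by
\[
\gamma(u,z)=\bigl(\gamma u,\ \varepsilon_\gamma z+h_\gamma(u)\bigr),\qquad \varepsilon_\gamma\in\operatorname{Aut}(E_0,0),\quad h_\gamma\colon\widetilde B\to E_0\ \text{holomorphic}.
\]
The universal cover of $X_0$ is $\widetilde B\times\mathbb{C}$, and its deck transformations are given by the same formula with $h_\gamma$ replaced by a lift $\tilde h_\gamma\colon\widetilde B\to\mathbb{C}$.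

\subsection{Elliptic surfaces: normalizing the action}
The functions $h_\gamma$ are arbitrary so far, and we can only write down a developing map when they are explicit. The freedom is a change of coordinate $z\mapsto z-\Psi(u)$, and what matters is $h_\gamma$ up to constants. Composing two elements gives $\varepsilon_{\gamma_1\gamma_2}=\varepsilon_{\gamma_1}\varepsilon_{\gamma_2}$ and $h_{\gamma_1\gamma_2}=\varepsilon_{\gamma_1}h_{\gamma_2}+h_{\gamma_1}\circ\gamma_2$. Let $\Gamma_0$ act on the right on differential forms on $\widetilde B$ by $\xi|\gamma=\varepsilon_\gamma^{-1}\gamma^*\xi$. The holomorphic $1$-forms $\omega_\gamma=\varepsilon_\gamma^{-1}dh_\gamma$ satisfy the cocycle identity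
\begin{equation}\label{eq:cocycle}
\omega_{\gamma_1\gamma_2}=\omega_{\gamma_2}+\omega_{\gamma_1}|\gamma_2 .
\end{equation}
Replacing $z$ by $z-\Psi(u)$ replaces $h_\gamma$ by $h_\gamma+\varepsilon_\gamma\Psi-\Psi\circ\gamma$, hence $\omega_\gamma$ by $\omega_\gamma-(d\Psi|\gamma-d\Psi)$. Every holomorphic $1$-form on $\widetilde B$ is exact, so we can modify $(\omega_\gamma)$ by any \emph{coboundary} $\xi|\gamma-\xi$ with $\xi$ holomorphic. One number decides whether a cocycle is a coboundary.

Choose a torsion-free normal subgroup $\Gamma_1\subset\ker\varepsilon$ of finite index in $\Gamma_0$: by Selberg's lemma the finitely generated linear group $\Gamma_0$ has a torsion-free subgroup of finite index; intersect it with $\ker\varepsilon$ and then with the conjugates. Then $C=\widetilde B/\Gamma_1$ is a compact Riemann surface on which $\Gamma_0/\Gamma_1$ acts.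

\begin{lemma}\label{lem:cocycle}
Let $(\omega_\gamma)_{\gamma\in\Gamma_0}$ be holomorphic $1$-forms satisfying~\eqref{eq:cocycle}. There is a smooth $(1,0)$-form $\xi$ on $\widetilde B$ with $\omega_\gamma=\xi|\gamma-\xi$. The form $\bar\partial\xi$ descends to $C$, and $I(\omega)=\int_C\bar\partial\xi$ does not depend on $\xi$ and is linear in $\omega$. If $I(\omega)=0$, then $\omega$ is a coboundary. If $\varepsilon\neq1$, then $I(\omega)=0$.
\end{lemma}

\begin{proof}
The action is proper and cocompact, so there is a smooth compactly supported $\chi\ge0$ with $\sum_\gamma\chi\circ\gamma=1$. Put $\xi=-\sum_\gamma(\chi\circ\gamma)\,\omega_\gamma$, a locally finite sum. By~\eqref{eq:cocycle}, $\xi|\sigma=-\sum_\gamma(\chi\circ\gamma\sigma)(\omega_{\gamma\sigma}-\omega_\sigma)=\xi+\omega_\sigma$. For any such $\xi$, the form $\Theta=\bar\partial\xi=d\xi$ satisfies $\Theta|\gamma=\Theta$, that is, $\gamma^*\Theta=\varepsilon_\gamma\Theta$; so it descends to $C$. Two choices of $\xi$ differ by a form that descends to $C$, so Stokes' theorem gives independence, and linearity follows. Each $\gamma$ acts on $C$ by an automorphism, which preserves integrals,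 so $I(\omega)=\varepsilon_\gamma I(\omega)$; this is the last claim. If $I(\omega)=0$, then $\Theta=\bar\partial\beta$ for a smooth $(1,0)$-form $\beta$ on $C$, because integration identifies $H^1(C,K_C)$ with $\mathbb{C}$. The average $\beta'$ of the forms $\beta|\gamma$ over $\Gamma_0/\Gamma_1$ satisfies $\beta'|\gamma=\beta'$ and $\bar\partial\beta'=\Theta$. Then $\xi-\beta'$ is holomorphic and $\omega_\gamma=(\xi-\beta')|\gamma-(\xi-\beta')$.
\end{proof}

\subsection{Elliptic surfaces: the developing maps}
Let $\omega$ be the cocycle of our action.

\emph{Case $I(\omega)=0$.} After a change of $z$ all $h_\gamma$ are constant, and the deck transformations are $(u,z)\mapsto(\gamma u,\varepsilon z+h)$ with $h\in\mathbb{C}$. The fiber coordinate transforms affinely; for the base we use a nonconstant meromorphic function on $B$, written as $b/c$ with $b,c$ sections of a line bundle on $B$ without common zeros. Pull back to $\widetilde B$ and trivialize the line bundle: $b,c$ become functions with $b(\gamma u)=j_\gamma(u)b(u)$ and $c(\gamma u)=j_\gamma(u)c(u)$ for the same nowhere vanishing $j_\gamma$. The map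
\[
\mathrm{dev}\colon\widetilde B\times\mathbb{C}\to\mathbb{P}^2,\qquad (u,z)\mapsto[\,z\,c(u):b(u):c(u)\,]
\]
is holomorphic, and equals $(z,b/c)$ in affine coordinates, so it is locally biholomorphic at a general point. Under a deck transformation it becomes $[\varepsilon zc+hc:b:c]$, the image of $\mathrm{dev}(u,z)$ under $[y_0:y_1:y_2]\mapsto[\varepsilon y_0+hy_2:y_1:y_2]$. Lemma~\ref{lem:dev} applies.

\emph{Case $I(\omega)\neq0$.} Then $\varepsilon=1$. If $(\kappa_\gamma)$ is any cocycle with $I(\kappa)\neq0$, then $\omega-\mu\kappa$ is a coboundary for $\mu=I(\omega)/I(\kappa)\neq0$, and after a change of $z$ we have $dh_\gamma=\mu\kappa_\gamma$. An explicit $\kappa$ comes from a form $\xi$ with $\bar\partial\xi$ an invariant area form.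

Let $\widetilde B=\mathbb{H}$, with $u=u_1+iu_2$ and $\gamma u=\frac{au+b}{cu+d}$, where $a,b,c,d$ are real and $ad-bc=1$. Then $\gamma'(u)=(cu+d)^{-2}$ and $\operatorname{Im}\gamma u=|\gamma'(u)|\,u_2$. Applying $2\partial\log$ to the last identity shows that $\xi=2\,\partial\log u_2=-i\,du/u_2$ satisfies $\gamma^*\xi-\xi=d\log\gamma'$. So $\kappa_\gamma=d\log\gamma'$ is a holomorphic cocycle, and $\bar\partial\xi=-i\,du_1\wedge du_2/u_2^2$ has nonzero integral on $C$. Thus $\tilde h_\gamma=-2\mu\log(cu+d)+\mathrm{const}$. Put
\[
\mathrm{dev}(u,z)=e^{-z/2\mu}\,(u,1)\in\mathbb{C}^2\subset\mathbb{P}^2 .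
\]
It is locally biholomorphic, since $u$ and $e^{-z/2\mu}$ are recovered from the image, and under a deck transformation it becomes
\[
\mathrm{const}\cdot e^{-z/2\mu}(cu+d)\Bigl(\frac{au+b}{cu+d},1\Bigr)=\mathrm{const}\cdot\begin{pmatrix}a&b\\ c&d\end{pmatrix}\mathrm{dev}(u,z),
\]
a linear transformation of $\mathbb{C}^2$. Lemma~\ref{lem:dev} applies.

Let $\widetilde B=\mathbb{C}$ and $\gamma u=au+b$. If $a\neq1$, then $\gamma$ has a fixed point, whose stabilizer is finite; so $|a|=1$ in all cases. The form $\xi=\bar u\,du$ satisfies $\gamma^*\xi-\xi=(\bar a\bar u+\bar b)a\,du-\bar u\,du=a\bar b\,du$. So $\kappa_\gamma=a\bar b\,du$ is a holomorphic cocycle, and $\bar\partial\xi=d\bar u\wedge du$ has nonzero integral on $C$. Thus $\tilde h_\gamma=\mu a\bar b\,u+\mathrm{const}$, the deck group acts on $\mathbb{C}^2$ by affine transformations, and Example~\ref{ex:basic}(b) applies. Proposition~\ref{prop:e0} is proved.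

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

Let $X$ be non-projective. Then $a(X)\in\{0,1\}$ by (S1), and $e(X_0)\ge0$ by Section~\ref{sec:facts}. If $e(X_0)=0$, a branched flat structure exists by Proposition~\ref{prop:e0}. If $e(X_0)>0$, none exists, by Proposition~\ref{prop:a0} when $a(X)=0$ and by Proposition~\ref{prop:a1} when $a(X)=1$. This is (1).

Let $a(X)=0$. A branched structure forces $e(X_0)=0$ by Proposition~\ref{prop:a0}; then a branched flat structure exists by (1); and a branched flat structure is a branched structure. By (S3), $X_0$ is a torus, a K3 surface or of class VII, so $e(X_0)=0$ holds exactly when $X_0$ is a torus or of class VII with $b_2=0$, that is, a torus, a Hopf surface or an Inoue surface with $b_2=0$. This is (2). \qed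

\begin{thebibliography}{9}

\bibitem{BHPV} Barth, Hulek, Peters, Van de Ven, \emph{Compact complex surfaces}.

\bibitem{BD} Indranil Biswas and Sorin Dumitrescu, \emph{Branched holomorphic Cartan geometries and Calabi-Yau manifolds}, arXiv:1706.04407 (2017).

\bibitem{KO} Kobayashi and Ochiai, Math. Ann. 249 (1980).

\end{thebibliography}
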